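# Translates of abelian subvarieties in the theta divisor of the bundle of locally exact differentials

## 1. An elliptic curve inside a theta divisor in characteristic two

Let $k$ be an algebraically closed field of characteristic $2$. Take the elliptic curve $Y: y^2+y=t^3$ and let $f:X\to Y$ be the double cover $w^2+w=1/t$. We need one textbook fact: an Artin–Schreier double cover $v^2+v=\varphi$ in characteristic $2$ is étale where $\varphi$ is regular, and at a pole of odd order $m$ it is totally ramified with different exponent $m+1$.

The cover $Y\to\mathbf P^1_t$ is ramified only over $t=\infty$, with different exponent $4$, so $2g_Y-2=-4+4=0$ and indeed $g_Y=1$. Over $t=0$ there are two points of $Y$, given by $y=0$ and $y=1$, and $t$ is a local coordinate at each. So $1/t$ has exactly two poles on $Y$, both simple. Since a pole of a function $v^2+v$ has even order, $1/t$ is not of that form, so $X$ is connected. The cover $f$ is ramified exactly at two points $Q_1,Q_2$ of $X$, above the two points with $t=0$, each with different exponent $2$. Hence $2g_X-2=2\cdot 0+4$ and $g_X=3$.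

Now look at functions on $X$ modulo squares. If $s$ is a local coordinate, every local function is uniquely $a^2+b^2s$, so modulo squares one is left with $b^2s$, and differentiating gives $b^2\,ds$. Let $X_1$ be the Frobenius twist of $X$ and $F:X\to X_1$ the relative Frobenius; the functions on $X_1$ are, via $F$, the squares. We obtain a line bundle $B=F_*\mathcal O_X/\mathcal O_{X_1}$ on $X_1$, with local generator $s$, embedded by $d$ in $F_*\Omega_X$ as the forms $b^2ds$, that is, the locally exact forms.

We compute $B$ here. The form $dt$ has order $2$ at each $Q_i$, because $Y\to\mathbf P^1$ is étale below and $f$ has different exponent $2$. At a point above $t=\infty$ the cover $f$ is étale, $Y\to\mathbf P^1$ has ramification index $2$ and different exponent $4$, and $dt$ has order $-2$ on $\mathbf P^1$; so its order on $X$ is $2\cdot(-2)+4=0$. Elsewhere $dt$ has neither zero nor pole. Thus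
$$\operatorname{div}(dt)=2Q_1+2Q_2,$$
of degree $4=2g_X-2$, as it must be. The form $dt$ is locally exact everywhere. This is clear where $t$ is regular. Above $\infty$, write $t=\sum_{i\ge-2}c_is^i$; since $dt$ is regular, $c_{-1}=0$, and $t-c_{-2}s^{-2}$ is regular with the same differential. So $dt$ is a global section of $B$. Near $Q_i$ it is $b^2ds$ with $b^2$ of order $2$, so as a section of $B$ it vanishes to order $1$ at $F(Q_i)$. Hence $B\cong\mathcal O_{X_1}(F(Q_1)+F(Q_2))$, of degree $2=g_X-1$.

For which $L\in J_1=\mathrm{Pic}^0(X_1)$ does $B\otimes L$ have a nonzero section? Exactly for $L=\mathcal O(D)\otimes B^{-1}$ with $D$ effective of degree $2$. These $L$ form a surface in the threefold $J_1$, the support of a divisor $\Theta$. Let $f_1:X_1\to Y_1$ be the Frobenius twist of $f$. For $R\in Y_1$ the divisor $f_1^*R$ is effective of degree $2$, so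
$$\{\,f_1^*\mathcal O(R)\otimes B^{-1}:\ R\in Y_1\,\}\subset\operatorname{Supp}\Theta .$$
The left side is a translate of $f_1^*\mathrm{Pic}^0(Y_1)$, which is an elliptic curve because $\mathrm{Nm}\circ f_1^*=[2]$ forces $f_1^*$ to have finite kernel.

So $\Theta$ can contain a translate of an abelian subvariety, here of dimension $1$ inside a surface. Could such a translate be so large that it fills a whole irreducible component of $\Theta$?

For $p=2$ and any genus $g\ge2$ the answer is no, by hand. Here $B$ is a line bundle of degree $g-1$, so $\operatorname{Supp}\Theta$ is the set of all $\mathcal O(D)\otimes B^{-1}$ with $D$ effective of degree $g-1$, the image of the irreducible variety $X_1^{(g-1)}$; hence it is irreducible. Suppose it were a translate of an abelian subvariety $A$ of dimension $g-1$. Fix $D_0$ effective of degree $g-2$ and let $q,q'$ vary in $X_1$. Then $\mathcal O(q+D_0)\otimes B^{-1}$ and $\mathcal O(q'+D_0)\otimes B^{-1}$ lie in the same translate, so $\mathcal O(q-q')\in A$. Such bundles generate $J_1$, so $A=J_1$, against $\dim A=g-1$.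

For $p\ge3$ the bundle $B$ has rank $p-1\ge2$ and this parametrization is gone.

## 2. Frobenius, the bundle $B$, and its theta divisor

From now on $k$ is algebraically closed of characteristic $p>0$, and $X$ is a proper, smooth, connected curve of genus $g\ge2$ over $k$.

**Definition (relative Frobenius).** $X_1$ is the pullback of $X$ by the absolute Frobenius of $k$, and $F:X\to X_1$ is the relative Frobenius. It is $k$-linear, a homeomorphism, and finite flat of degree $p$. In a local coordinate $t$ on $X$, with $t_1$ the corresponding coordinate on $X_1$, one has $F^*t_1=t^p$. We write $J_1=\mathrm{Pic}^0(X_1)$ for the Jacobian of $X_1$.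

**Definition (the bundle $B$).** $B$ is defined by the exact sequence $0\to\mathcal O_{X_1}\to F_*\mathcal O_X\to B\to0$.

Locally $F_*\mathcal O_X$ has the $\mathcal O_{X_1}$-basis $1,t,\dots,t^{p-1}$, so $B$ is a vector bundle with basis $t,\dots,t^{p-1}$, of rank $p-1$. Since $\chi(F_*\mathcal O_X)=\chi(\mathcal O_X)=1-g=\chi(\mathcal O_{X_1})$, we get $\chi(B)=0$, so $\deg B=(p-1)(g-1)$ and the slope is $g-1$. For example, for $p=3$ the map $d$ sends the basis $t,t^2$ to $dt,\,2t\,dt$. The form $t^2dt$ is missing; this gap will improve our bound.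

**Definition (Cartier operator).** $C:F_*\Omega_X\to\Omega_{X_1}$ is the $\mathcal O_{X_1}$-linear map with $C(t^m\,dt)=0$ for $0\le m\le p-2$ and $C(t^{p-1}dt)=dt_1$. It does not depend on the coordinate, and it kills all exact forms. For example, for $p=3$, $C(t^5dt)=C(t^3\cdot t^2dt)=t_1\,dt_1$.

**Definition (theta divisor of $B$).** Since $B$ has slope $g-1$, $\chi(B\otimes L)=0$ for all $L\in J_1$. The theta divisor $\Theta\subset J_1$ of $B$ (Raynaud) is the effective Cartier divisor, with its determinantal scheme structure, whose support is $\{L:\ H^0(X_1,B\otimes L)\ne0\}$.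

The determinantal structure is as follows. Let $\mathcal P$ be the Poincaré bundle on $X_1\times J_1$, normalized at a point of $X_1$. Choose an effective divisor $H$ on $X_1$ of degree large enough that $H^1(X_1,B(H)\otimes L)=0$ for all $L\in J_1$. From $0\to B\to B(H)\to B(H)|_H\to0$ we see that $Rpr_{2*}(pr_1^*B\otimes\mathcal P)$ is represented, compatibly with base change, by
$$\psi_J:E^0_J\to E^1_J,\qquad E^0_J=pr_{2*}(pr_1^*B(H)\otimes\mathcal P),\quad E^1_J=pr_{2*}(pr_1^*B(H)|_H\otimes\mathcal P).$$
These are vector bundles of the same rank because $\chi(B\otimes L)=0$, and $\Theta=\operatorname{div}(\det\psi_J)$. We use that $\Theta$ is algebraically equivalent to $(p-1)\theta$, where $\theta$ is the canonical principal polarization of $J_1$.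

As a toy example, replace $X_1$ by an elliptic curve $E$ and $B$ by $\mathcal O_E$ (slope $0=g-1$), with $H=q$ a point and $\mathcal P$ normalized at $q$. Then $E^0=pr_{2*}(\mathcal P(q\times \mathrm{Pic}^0(E)))$ and $E^1=\mathcal P(q\times \mathrm{Pic}^0(E))|_{q\times\mathrm{Pic}^0(E)}$ are line bundles. The map between them vanishes at $L$ exactly when the unique section of $L(q)$ vanishes at $q$, that is, when $L\cong\mathcal O$.

The problem, posed in Jilong Tong, "Diviseur Theta et Formes Differentielles", arXiv:0712.2046 (2007), asks: can $\Theta$ have irreducible components that are translates of abelian subvarieties of $J_1$? For $r\ge1$ put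
$$m_r=(r-1)+\Big\lfloor\frac{r-1}{p-1}\Big\rfloor .$$
This is the $r$-th smallest integer $j\ge0$ with $j\not\equiv-1\pmod p$: each block of $p$ consecutive integers starting at a multiple of $p$ contributes its first $p-1$ members, so if $r-1=q(p-1)+s$ with $0\le s<p-1$, the $r$-th such integer is $qp+s=(r-1)+q$. In particular $m_1=0$. For $p=3$ the sequence starts $0,1,3,4,6$.

**Theorem 1.** Let $A\subset J_1$ be an abelian subvariety of dimension $d\ge1$ and let $L_0\in J_1$ be such that $L_0+A\subset\operatorname{Supp}\Theta$. Let $r\ge1$ be the generic value of $h^0(X_1,B\otimes L)$ for $L\in L_0+A$. Then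
$$2pd\le(p-1)(2g-2-m_r),\qquad\text{in particular}\qquad d\le\frac{p-1}{p}(g-1)<g-1.$$

**Corollary 2.** For every $p$, every $k$ and every $X$ of genus $g\ge2$, no irreducible component of $\Theta$ is a translate of an abelian subvariety of $J_1$.

**Proof of Corollary 2 from Theorem 1.** Every irreducible component of the effective Cartier divisor $\Theta$ has dimension $g-1\ge1$. By Theorem 1, a translate of an abelian subvariety of dimension $d\ge1$ contained in $\Theta$ has $d<g-1$. $\square$

**Proposition 3.** For $p=2$ and every odd $g\ge3$ there is a curve $X$ of genus $g$ such that $\Theta$ contains a translate of an abelian subvariety of dimension $\frac{g-1}2=\frac{p-1}p(g-1)$.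

So for $p=2$ the bound is attained; Section 1 was the case $g=3$. Sharpness is not claimed for $p\ge3$ or for $r\ge2$.

## 3. The class $(p-1)\theta$ permits elliptic components

A natural first attempt uses only the class of $\Theta$: if a component is a translate of an abelian subvariety, perhaps this contradicts $\Theta\equiv(p-1)\theta$. It does not. Take $p=3$, $g=2$, let $1,a,b\in k^*$ be distinct, and put
$$X_1:\ y^2=(x^2-1)(x^2-a)(x^2-b),\qquad E:\ v^2=(u-1)(u-a)(u-b),\qquad f(x,y)=(x^2,y).$$
Since $k$ is perfect, every curve over $k$ is the Frobenius twist of some $X$. The six roots on the left are distinct, so $X_1$ has genus $2$; $E$ is elliptic and $f:X_1\to E$ has degree $2$. We have $f^*:\mathrm{Pic}^0(E)\to J_1$ and $\mathrm{Nm}:J_1\to\mathrm{Pic}^0(E)$ with $\mathrm{Nm}\circ f^*=[2]$. On the surface $J_1$ consider the effective divisors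
$$c=(f^*)_*[\mathrm{Pic}^0(E)],\qquad c'=\mathrm{Nm}^*[\mathrm{pt}].$$
The components of $c$ and of $c'$ are translates of elliptic curves, so $c^2=c'^2=0$. We have $c\cdot c'=\deg(\mathrm{Nm}\circ f^*)=4$. Since $\theta$ is represented by the Abel–Jacobi curve $X_1\subset J_1$, the number $\theta\cdot c'$ is the degree of $q\mapsto\mathrm{Nm}(\mathcal O(q-q_0))=\mathcal O(f(q)-f(q_0))$, which is $2$. Since $f^*$ and $\mathrm{Nm}$ are dual to each other under the principal polarizations, $\theta$ pulls back along $f^*$ to the polarization $\mathrm{Nm}\circ f^*=[2]$ of degree $2$, so $\theta\cdot c=2$. With $\theta^2=2$ put $z=c+c'-2\theta$. Then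
$$\theta\cdot z=4-4=0,\qquad z^2=(c+c')^2-4\,\theta\cdot(c+c')+4\theta^2=8-16+8=0 .$$
By the Hodge index theorem $z$ is numerically trivial, and on an abelian variety numerically trivial divisors are algebraically trivial. So $c+c'$ is algebraically equivalent to $2\theta=(p-1)\theta$, and all its components are translates of elliptic curves. The class alone decides nothing; the proof has to use what $B$ is.

## 4. Zeros of exact forms moving along an elliptic curve

Here is the mechanism in the simplest case, as a sketch; all claims are proved in Sections 6 to 8. Suppose $A$ is an elliptic curve, $L_0+A\subset\operatorname{Supp}\Theta$, and $r=1$. For general $a\in A$ the bundle $B\otimes L_a$, with $L_a=L_0+a$, has one nonzero section up to scalar. When $p\ge3$, $B$ has rank at least $2$ and the zeros of a section do not form a divisor in the family. But $B\subset F_*\Omega_X$, so a section of $B\otimes L_a$ is also a section of the line bundle $\Omega_X\otimes F^*L_a$ on $X$, of degree $2g-2$. As $a$ varies, its zeros sweep out an effective divisor $W$ on the surface $X\times A$. Its class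 is
$$[W]=(2g-2)\xi+N+c,$$
where $\xi$ is the class of $\{pt\}\times A$, $N$ is pulled back from $A$, and $c$ comes from the Poincaré bundle, with $c\,\xi=c\,N=0$. Because the twist lives on $X_1$ while the zeros live on $X$, pulling back along $F$ multiplies $c^2$ by $p$: we will find $c^2=-2p\deg\theta_A$, where $\theta_A$ is the restriction of $\theta$. Translating along $A$ shows $W$ is nef, so
$$0\le W^2=2(2g-2)\deg N-2p\deg\theta_A .$$
So $\deg N$ is at least $\frac{p}{2g-2}\deg\theta_A$. Here $N^{-1}$ is the line bundle of sections. By Serre duality and the self-duality of $B$, the cokernel side gives the same estimate with $L_a^{-1}$ in place of $L_a$. Finally, kernel and cokernel of the matrix $\psi$ restricted to $A$ together must fit into the degree $(p-1)\deg\theta_A$ of $\Theta$ on $A$, and we get $\frac{2p}{2g-2}\le p-1$. For $g=2$ this is a contradiction.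

For $\dim A=d\ge2$ the same computation, with $W^2\cdot\theta_A^{d-1}\ge0$, yields only $2p\le(p-1)(2g-2)$, with no $d$ in it. For $p=g=3$ and $d=2$ it reads $6\le8$: no contradiction. The missing factor $d$ comes from the higher self-intersections $W^s$ together with the Hodge index theorem: the top power gives a ratio of intersection numbers that is large by a factor $d$, and log-concavity transports it to the ratio we need. For $p=g=3$, $d=2$ this will give $12\le8$, which is absurd.

## 5. Tools and conventions

**Chern classes of sheaves.** On a smooth variety, $c_1$ of a coherent sheaf is $c_1$ of its determinant. It is additive in exact sequences, vanishes for sheaves supported in codimension $\ge2$, and for torsion sheaves it is the class of an effective (or zero) divisor. For example, if $G\ne0$ is a subsheaf of a line bundle $\mathcal T$, then $\mathcal T/G$ is torsion, so $c_1(\mathcal T)-c_1(G)$ is effective or $0$; if $c_1(\mathcal T)=0$, then $-c_1(G)$ is effective or $0$.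

**Cohomology.** Classes are taken in $\ell$-adic cohomology with $\mathbf Q_\ell$-coefficients, $\ell\ne p$, with Tate twists omitted. Algebraically equivalent divisors have equal classes. Translations of an abelian variety act trivially on its cohomology.

**Reflexive sheaves.** A coherent sheaf on a smooth variety is reflexive if it equals its double dual; equivalently, it is torsion-free and its sections extend uniquely over closed subsets of codimension $\ge2$. Reflexive sheaves of rank $1$ are line bundles, and torsion-free sheaves are locally free outside codimension $\ge2$. The ideal of a point in a surface is torsion-free but not reflexive: the function $1$ is a section off the point that does not extend. If $K$ is reflexive and $Q$ is torsion-free, then the kernel $R$ of any map $K\to Q$ is reflexive: a section of $R$ off codimension $2$ extends to $K$, and its image in $Q$ is zero off codimension $2$, hence zero. In particular the kernel of a map of vector bundles is reflexive.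

**Nef divisors.** A divisor on a projective variety is nef if its degree on every integral curve is $\ge0$. On $X\times A$ the fibre $\{pt\}\times A$ is nef but, for $d\ge1$, not ample, since it has degree $0$ on curves in fibres of $pr_1$. By Kleiman's theorem, an intersection number of nef divisors, as many as the dimension, is $\ge0$. A nef plus an ample class is ample.

**Hodge index theorem.** On a smooth projective connected surface, if $h$ is ample and $m$ is any divisor class, then $(h\cdot m)^2\ge h^2\,m^2$.

## 6. Self-duality of $B$, and the square of the Poincaré class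

**Step 1: embedding $B$ in a line bundle upstairs.** This step lets us see sections of $B$ as sections of a line bundle on $X$. The map $d:F_*\mathcal O_X\to F_*\Omega_X$ is $\mathcal O_{X_1}$-linear, since $d(t^p)=0$, and its kernel is $\mathcal O_{X_1}$. So it induces an $\mathcal O_{X_1}$-linear injection
$$B\hookrightarrow F_*\Omega_X .\tag{1}$$

**Step 2: self-duality.** This step makes the cokernel side look like the kernel side. Consider $B\times B\to\Omega_{X_1}$, $(f,h)\mapsto C(f\,dh)$. It is well defined: $d$ kills $\mathcal O_{X_1}$, so changing $h$ by a function on $X_1$ changes nothing, and $C(F^*a\,dh)=a\,C(dh)=0$, so changing $f$ changes nothing either. It is $\mathcal O_{X_1}$-bilinear. On the basis $t,\dots,t^{p-1}$,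
$$C(t^i\,d(t^j))=j\,C(t^{i+j-1}dt),\qquad 1\le i,j\le p-1 .$$
Here $1\le i+j-1\le 2p-3$, and the only integer in this range congruent to $-1$ modulo $p$ that can occur is $p-1$. So the value is $0$ unless $i+j=p$, when it is $j\,dt_1$ with $j\in\mathbf F_p^*$. The matrix is antidiagonal with unit entries, so the pairing is perfect, and
$$B^\vee\otimes\Omega_{X_1}\cong B .\tag{2}$$

**Step 3: the square of the Poincaré class.** This step computes the one intersection-theoretic input. Put $c_{\mathcal P}=c_1(\mathcal P)$ and let $\xi_1$ be the class of $\{pt\}\times J_1$. The bundle $\mathcal P$ has degree $0$ on each $X_1\times\{b\}$, so the component of $c_{\mathcal P}$ in $H^2(X_1)\otimes H^0(J_1)$ vanishes. On $\{y\}\times J_1$ it is algebraically trivial, since moving $y$ to the normalizing point deforms it to the trivial bundle; so the component in $H^0(X_1)\otimes H^2(J_1)$ vanishes. Hence $c_{\mathcal P}\in H^1(X_1)\otimes H^1(J_1)$. As $H^3(X_1)=0$,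
$$c_{\mathcal P}^3=0,\qquad c_{\mathcal P}\,\xi_1=0,\qquad c_{\mathcal P}^2=\xi_1\cdot pr_2^*\beta\ \text{ with }\ \beta=pr_{2*}(c_{\mathcal P}^2).$$
Since $\det\psi_J$ is a section of $\det E^1_J\otimes(\det E^0_J)^{-1}$ with divisor $\Theta$,
$$c_1(E^1_J)-c_1(E^0_J)=[\Theta]=(p-1)\theta .\tag{3}$$
On the other hand, by Grothendieck–Riemann–Roch, $c_1(E^0_J)-c_1(E^1_J)$ is the degree-one part of
$$pr_{2*}\Big(\big((p-1)+(p-1)(g-1)\xi_1\big)\big(1+c_{\mathcal P}+\tfrac12c_{\mathcal P}^2\big)\big(1+(1-g)\xi_1\big)\Big).$$
Since $c_{\mathcal P}\xi_1=0$ and $\xi_1^2=0$, the codimension-two part inside is $\frac{p-1}2c_{\mathcal P}^2$, and we obtain $\frac{p-1}2\beta$. Comparing with (3), $\beta=-2\theta$, so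
$$c_{\mathcal P}^2=-2\,\xi_1\cdot pr_2^*\theta .\tag{4}$$
As a check, on $E\times E$ for an elliptic curve the Poincaré class is, up to sign, $\Delta-\Phi_1-\Phi_2$, with $\Delta$ the diagonal and $\Phi_i$ the classes of the two kinds of fibres. Its square is $0+0+0-2-2+2=-2$, as (4) predicts.

**Step 4: restriction to the translate.** We move everything from $J_1$ to $A$. Let $A$, $L_0$, $d$, $r$ be as in Theorem 1. Let $i:A\hookrightarrow J_1$ be the inclusion, $u:A\to J_1$, $u(a)=L_0+i(a)$, and $\theta_A=i^*\theta$, which is ample. Put $\mathcal M=(1\times u)^*\mathcal P$ on $X_1\times A$. Since translations act trivially on cohomology,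
$$c_1(\mathcal M)=(1\times i)^*c_{\mathcal P},\qquad u^*\theta=\theta_A .$$
Let $\psi:E^0\to E^1$ be $u^*\psi_J$. By compatibility with base change it represents $Rpr_{2*}(pr_1^*B\otimes\mathcal M)$, and (3) gives
$$c_1(E^1)-c_1(E^0)=(p-1)\theta_A .\tag{5}$$

## 7. Splitting $(p-1)\theta_A$ between kernel and cokernel

**Step 5: the sheaves $K_+$ and $K_-$.** This step identifies both sides of the degenerate map $\psi$ with direct images of twists of $B$. Let
$$K_+=\ker\psi=pr_{2*}(pr_1^*B\otimes\mathcal M),\qquad K_-=\ker(\psi^\vee:E^{1\vee}\to E^{0\vee}).$$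
At $a\in A$ the space $H^0(X_1,B\otimes u(a))$ is the kernel of the matrix $\psi(a)$. So the generic value $r$ of $h^0$ is the generic corank of $\psi$; it is $\ge1$ because $L_0+A\subset\operatorname{Supp}\Theta$. As $E^0$ and $E^1$ have the same rank, $K_+$ and $K_-$ both have rank $r$. Both are reflexive, being kernels of maps of vector bundles.

Relative duality for $pr_2:X_1\times A\to A$ says that the dual of $Rpr_{2*}(\mathcal G)$ is $Rpr_{2*}(\mathcal G^\vee\otimes pr_1^*\Omega_{X_1})[1]$ for a vector bundle $\mathcal G$. For $\mathcal G=pr_1^*B\otimes\mathcal M$ the dual complex is $E^{1\vee}\to E^{0\vee}$ in degrees $-1,0$. Taking cohomology in degree $-1$ and using (2),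
$$K_-=pr_{2*}\big((pr_1^*B\otimes\mathcal M)^\vee\otimes pr_1^*\Omega_{X_1}\big)=pr_{2*}(pr_1^*B\otimes\mathcal M^{-1}).$$

**Step 6: the degree identity.** This step shows that $-c_1(K_+)$ and $-c_1(K_-)$ compete for room inside $(p-1)\theta_A$. Let $I=E^0/K_+\hookrightarrow E^1$. The composite $E^0\to E^1\to K_-^\vee$ is zero, being dual to $K_-\to E^{1\vee}\to E^{0\vee}$. So $I\subset I^s:=\ker(E^1\to K_-^\vee)$, and both have rank $\operatorname{rk}E^1-r$; thus $I^s/I$ is torsion and $D:=c_1(I^s)-c_1(I)$ is effective or $0$.

The quotient $E^{1\vee}/K_-\subset E^{0\vee}$ is torsion-free, hence locally free outside codimension $\ge2$, so there $K_-$ is a subbundle of $E^{1\vee}$ and $E^1\to K_-^\vee$ is surjective. Therefore $c_1(I^s)=c_1(E^1)-c_1(K_-^\vee)=c_1(E^1)+c_1(K_-)$. Also $c_1(I)=c_1(E^0)-c_1(K_+)$. Subtracting and using (5),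
$$-c_1(K_+)-c_1(K_-)+D=(p-1)\theta_A,\qquad D\ \text{effective or }0 .\tag{6}$$

It remains to bound $-c_1(K_\pm)$ from below.

## 8. The lower bound for $-c_1(K_\pm)$

**Lemma 4.** For $\epsilon=\pm1$ (with $K_{+1}=K_+$, $K_{-1}=K_-$) one has $2g-2-m_r>0$ and
$$-c_1(K_\epsilon)\cdot\theta_A^{d-1}\ \ge\ \frac{pd}{2g-2-m_r}\,\theta_A^d .$$

The proof occupies Steps 7 to 12. Fix $\epsilon$ and write $K=K_\epsilon=pr_{2*}(pr_1^*B\otimes\mathcal M^\epsilon)$.

**Step 7: filtering $K$ by order of vanishing.** This step prepares the passage from $K$ to a line bundle. Let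
$$\mathcal L_0=pr_1^*\Omega_X\otimes(F\times1)^*\mathcal M^\epsilon,$$
a line bundle on $X\times A$. By (1), flat base change and the projection formula,
$$pr_1^*B\otimes\mathcal M^\epsilon\ \hookrightarrow\ \big((F\times1)_*pr_1^*\Omega_X\big)\otimes\mathcal M^\epsilon=(F\times1)_*\mathcal L_0 ,$$
so $K\hookrightarrow pr_{2*}\mathcal L_0$. Fix $x\in X(k)$ and let
$$K^{\ge j}=K\cap pr_{2*}\big(\mathcal L_0(-j\{x\}\times A)\big)$$
be the sections of $K$ vanishing to order $\ge j$ along $\{x\}\times A$. Then $K^{\ge0}=K$, and $K^{\ge j}=0$ for $j>2g-2$, since $\mathcal L_0(-j\{x\}\times A)$ has negative degree $2g-2-j$ on the fibres $X\times\{a\}$. The quotient $K^{\ge j}/K^{\ge j+1}$ embeds in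
$$\mathcal L_0(-j\{x\}\times A)|_{\{x\}\times A},$$
an algebraically trivial line bundle on $A$: it is $\mathcal M^\epsilon|_{\{F(x)\}\times A}$ up to trivial factors, and $\mathcal M|_{\{F(x)\}\times A}$ is the pullback by $u$ of an algebraically trivial bundle on $J_1$. Hence each nonzero quotient is torsion-free of rank $1$ and its $-c_1$ is effective or $0$. Since ranks add up to $r$, there are exactly $r$ indices $j_1<\dots<j_r$ with $K^{\ge j}/K^{\ge j+1}\ne0$.

**Step 8: the orders avoid $-1$ modulo $p$.** This step produces $m_r$. Let $\kappa$ be the residue field of the generic point of $A$ and $t$ a local coordinate of $X$ at $x$. Near the point $F(x)$ of the generic fibre $X_1\times_k\operatorname{Spec}\kappa$, a section of $K$ over the generic point of $A$ is the class of a function $f$ times a local generator $\mu$ of $\mathcal M^\epsilon$: indeed $F_*\mathcal O_X\to B$ is surjective and $F$ is a homeomorphism. Its image in $\mathcal L_0$ is $df\otimes F^*\mu$, where $F$ also denotes its base change to $\kappa$, and $d$ is $\kappa$-linear because $F$ is $k$-linear. In the completed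 local ring, $f=\sum f_nt^n\in\kappa[[t]]$. Since $F^*\mu$ is a generator, the order of vanishing is that of $df=\sum nf_nt^{n-1}dt$. If $df\ne0$ this order is
$$\min\{\,n-1:\ p\nmid n,\ f_n\ne0\,\}\not\equiv-1\pmod p .$$
If $K^{\ge j}/K^{\ge j+1}\ne0$, then, this quotient being torsion-free of rank $1$, some section over the generic point has order exactly $j$; so $j\not\equiv-1\pmod p$. Thus $j_1<\dots<j_r$ are distinct integers $\ge0$ not congruent to $-1$, and
$$j_0:=j_r\ge m_r .$$

**Step 9: a line bundle with a section on $X\times A$.** This step replaces $K$ by one line bundle. Since $K^{\ge j_0+1}=0$, the sheaf $K^{\ge j_0}$ has rank $1$. It is the kernel of $K\to K/K^{\ge j_0}$, where $K$ is reflexive and $K/K^{\ge j_0}$ is torsion-free because it is filtered with torsion-free quotients. By Section 5 it is reflexive, so $K^{\ge j_0}=N^{-1}$ with $N$ a line bundle on $A$. Adding up the $c_1$ of the quotients,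
$$-c_1(K)=c_1(N)+(\text{effective or }0).\tag{7}$$
The inclusion $N^{-1}\hookrightarrow pr_{2*}\mathcal L_0(-j_0\{x\}\times A)$ gives a nonzero section of
$$\mathcal L:=\mathcal L_0(-j_0\{x\}\times A)\otimes pr_2^*N\quad\text{on }X\times A .$$
Let $W$ be its divisor of zeros.

**Step 10: $\mathcal L$ and $N$ are nef.** The group $A$ acts by $\tau_b(y,a)=(y,a+b)$; as $A$ is connected, $\tau_b^*W'$ is algebraically equivalent to $W'$ for every divisor $W'$ on $X\times A$. Let $\Gamma\subset X\times A$ be an integral curve.

If $\tau_b(\Gamma)\not\subset W$ for some $b$, then $\Gamma\not\subset\tau_b^*W$, and $W\cdot\Gamma=\tau_b^*W\cdot\Gamma\ge0$.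

Otherwise all $\tau_b(\Gamma)$ lie in $W$, so $pr_1(\Gamma)\times A\subset W$. As $W\ne X\times A$, $pr_1(\Gamma)$ is a point $y$. Write $W=n(\{y\}\times A)+W'$ with $W'$ effective or zero and $\{y\}\times A\not\subset W'$. Then $(\{y\}\times A)\cdot\Gamma=0$, because $\mathcal O(\{y\}\times A)=pr_1^*\mathcal O(y)$ is trivial on $\Gamma$. The curves $\tau_b(\Gamma)$ sweep out $\{y\}\times A$, so not all of them lie in $W'$. For a suitable $b$, $W\cdot\Gamma=W'\cdot\Gamma=\tau_b^*W'\cdot\Gamma\ge0$.

So $\mathcal L$ is nef. Its restriction to $\{y\}\times A$ is $N$ twisted by an algebraically trivial line bundle, so $N$ is nef.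

**Step 11: a chain of intersection inequalities.** This step turns nefness into numbers. Let $\xi$ be the class of $\{pt\}\times A$ in $X\times A$, $e=2g-2-j_0$, and $c=(F\times i)^*c_{\mathcal P}$. Write $N$ also for $c_1(N)$ and for its pullback to $X\times A$, and $\theta_A$ for its pullback too. Then
$$[\mathcal L]=e\,\xi+N+\epsilon c .$$
Since $c\in H^1(X)\otimes H^1(A)$, we have $\xi^2=0$, $\xi c=0$, $c^3=0$, and $c\cdot pr_2^*\gamma=0$ for $\gamma\in H^{2d}(A)$, because $H^{2d+1}(A)=0$. Since $\deg F=p$, $\xi_1$ pulls back to $p\,\xi$, and (4) gives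
$$c^2=-2p\,\xi\cdot pr_2^*\theta_A .\tag{8}$$
Put $a_n=N^n\theta_A^{d-n}$ for $0\le n\le d$, an intersection number on $A$. For $2\le s\le d+1$ the classes $\mathcal L$ and $pr_2^*\theta_A$ are nef, so $\mathcal L^s\cdot\theta_A^{d+1-s}\ge0$. Expand $(e\xi+N+\epsilon c)^s$. The term $N^s\theta_A^{d+1-s}$ vanishes, as it has degree $d+1>\dim A$ on $A$. The term linear in $c$ alone contains $c\,N^{s-1}\theta_A^{d+1-s}$, which vanishes since $N^{s-1}\theta_A^{d+1-s}\in H^{2d}(A)$. Products involving $\xi^2$, $\xi c$ or $c^3$ vanish. What remains is
$$0\le\mathcal L^s\cdot\theta_A^{d+1-s}=s\,e\,a_{s-1}+\binom s2(-2p)\,a_{s-2}=s\big(e\,a_{s-1}-p(s-1)a_{s-2}\big).$$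
With $n=s-1$,
$$e\,a_n\ \ge\ p\,n\,a_{n-1}\qquad(1\le n\le d).\tag{9}$$
Now $a_0=\theta_A^d>0$ and all $a_n\ge0$ by nefness. For $n=1$, (9) gives $e\,a_1\ge p\,a_0>0$, so $e>0$ and $a_1>0$; by (9) and induction all $a_n>0$. In particular $2g-2-m_r\ge e>0$, the first claim of the Lemma. Taking $n=d$ in (9),
$$\frac{a_d}{a_{d-1}}\ge\frac{pd}e .\tag{10}$$

**Step 12: log-concavity moves the factor $d$ to the first ratio.** We need $a_1/a_0$ but (10) bounds the last ratio. We claim
$$a_n^2\ge a_{n-1}a_{n+1}\qquad(1\le n\le d-1).\tag{11}$$
For $\delta\in\mathbf Q_{>0}$ the class $N_\delta=N+\delta\theta_A$ is ample. Cut $A$ by $n-1$ general members of a very ample multiple of $N_\delta$ and by $d-1-n$ general members of a very ample multiple of $\theta_A$, that is, $d-2$ members in all. By Bertini this gives a smooth connected surface $S$. Up to one common positive factor, the numbers $\theta_A^2$, $N_\delta\cdot\theta_A$, $N_\delta^2$ on $S$ are $N_\delta^{n-1}\theta_A^{d-n+1}$, $N_\delta^n\theta_A^{d-n}$, $N_\delta^{n+1}\theta_A^{d-n-1}$. The Hodge index theorem on $S$ gives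
$$(N_\delta^n\theta_A^{d-n})^2\ge(N_\delta^{n-1}\theta_A^{d-n+1})(N_\delta^{n+1}\theta_A^{d-n-1}),$$
and $\delta\to0$ gives (11). Since all $a_n>0$, (11) says that the ratios $a_{n+1}/a_n$ do not increase with $n$. With (10) and $0<e=2g-2-j_0\le2g-2-m_r$,
$$\frac{a_1}{a_0}\ge\frac{a_2}{a_1}\ge\dots\ge\frac{a_d}{a_{d-1}}\ge\frac{pd}e\ge\frac{pd}{2g-2-m_r}.$$
For $d=1$ there is only one ratio and (11) is not needed. Finally, intersect (7) with $\theta_A^{d-1}$; as $\theta_A$ is ample, the effective part contributes $\ge0$, so
$$-c_1(K)\cdot\theta_A^{d-1}\ge N\cdot\theta_A^{d-1}=a_1\ge\frac{pd}{2g-2-m_r}\,\theta_A^d .$$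
This proves Lemma 4. $\square$

**Step 13: proof of Theorem 1.** We combine the two halves. Intersect (6) with $\theta_A^{d-1}$, use $D\cdot\theta_A^{d-1}\ge0$, and apply Lemma 4 for $\epsilon=+1$ and $\epsilon=-1$:
$$\frac{2pd}{2g-2-m_r}\,\theta_A^d\ \le\ (p-1)\,\theta_A^d .$$
Since $\theta_A^d>0$ and $2g-2-m_r>0$,
$$2pd\le(p-1)(2g-2-m_r)\le(p-1)(2g-2),$$
and therefore $d\le\frac{p-1}p(g-1)<g-1$. This proves Theorem 1, and with it Corollary 2. $\blacksquare$

## 9. Double covers in characteristic two that attain the bound

We prove Proposition 3 by letting the curve $Y$ of Section 1 have any genus $h\ge1$. Let $p=2$ and $g=2h+1$.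

**Step 1: the curves.** Let $Y$ be the smooth projective curve $y^2+y=t^{2h+1}$. It is a double cover of $\mathbf P^1_t$ ramified only over $t=\infty$, with different of degree $2h+2$; so $2g_Y-2=-4+2h+2$ and $g_Y=h$. Over $t=0$ the cover is unramified with two points, so $1/t$ has exactly two poles on $Y$, both simple. Poles of a function $v^2+v$ have even order, so $1/t$ is not of this form with $v\in k(Y)$, and the double cover $f:X\to Y$ given by $w^2+w=1/t$ is connected. It is ramified exactly at these two points, each contributing $2$ to the different. Hence $2g_X-2=2(2h-2)+4=4h$ and $g_X=2h+1=g$.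

**Step 2: the translate.** Here $B$ is a line bundle on $X_1$ of degree $g-1=2h$. Let $f_1:X_1\to Y_1$ be the Frobenius twist of $f$, of degree $2$. For every $\Xi\in\mathrm{Pic}^h(Y_1)$, Riemann–Roch gives $\chi(\Xi)=h+1-h=1$, so $H^0(Y_1,\Xi)\ne0$ and hence $H^0(X_1,f_1^*\Xi)\ne0$. The bundle $f_1^*\Xi$ has degree $2h$, so $L=f_1^*\Xi\otimes B^{-1}$ is a point of $J_1$ with $H^0(X_1,B\otimes L)\ne0$. Thus
$$\{\,f_1^*\Xi\otimes B^{-1}:\ \Xi\in\mathrm{Pic}^h(Y_1)\,\}\subset\operatorname{Supp}\Theta .$$
This set is a translate of the abelian subvariety $f_1^*\mathrm{Pic}^0(Y_1)$ of $J_1$. Since $\mathrm{Nm}\circ f_1^*=[2]$, the map $f_1^*$ has finite kernel, and the dimension is $h=\frac{g-1}2=\frac{p-1}p(g-1)$. $\blacksquare$
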